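# Traces of the symplectic form and the genus of curve fibrations on hyper-Kähler manifolds

Everything is over $\mathbb C$.

## 1. Summing $\sigma^k$ over the sheets of a multisection

Let $X$ be a projective manifold of dimension $2n\ge 4$ with an everywhere nondegenerate holomorphic $2$-form. Suppose that $X$ is mapped rationally onto a variety $B$ of dimension $2n-1$, with connected general fiber. Resolve the singularities of $B$ and then the rational map:
$$X\xleftarrow{\ \pi\ }\widetilde X\xrightarrow{\ f\ }B,\qquad \widetilde X,\ B\ \text{smooth projective},\quad \pi\ \text{birational}.$$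
Let $\sigma$ be the pullback to $\widetilde X$ of the symplectic form; it is nondegenerate on a dense open set. Let $B^\circ\subset B$ be a dense open set over which $f$ is smooth, with connected fibers of genus $g$, each meeting the locus where $\sigma$ is nondegenerate. Put $X^\circ=f^{-1}(B^\circ)$, and for $b\in B^\circ$ write $C=f^{-1}(b)$. We shrink $B^\circ$ whenever needed; "general $b$" means $b\in B^\circ$ after such shrinking.

Now take a general very ample divisor $D\subset\widetilde X$, of degree $N>0$ over $B$. For general $b$ it meets $C$ transversally in $N$ points $x_1,\dots,x_N$, and near each $x_i$ it is the image of a local section of $f$. The differential of that section is a map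
$$\lambda_i:T_{B,b}\ \cong\ T_{x_i}D\subset T_{x_i}\widetilde X,\qquad df\circ\lambda_i=\mathrm{id}.$$
The proof turns on the sums
$$\sum_{i=1}^N\lambda_i^*\,\sigma_{x_i}^k\ \in\ \Lambda^{2k}T^*_{B,b},\qquad k\ge 1 .$$
We shall prove that, when $X$ is hyper-Kähler, **all** of them vanish:
$$\sum_{i=1}^N\lambda_i^*\sigma_{x_i}^k=0\qquad\text{for general } b \text{ and every } k\geq 1. \tag{1}$$
The same will hold for other multisections, living over projective bundles on $B^\circ$.

These identities are for bounding $g$ from below. At a general point $\sigma^n\neq0$. On the other hand, a small genus forces the values of $\sigma$ along one curve $C$ to be closely related to each other, and then the identities for several values of $k$ together force $\sigma^n=0$.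

## 2. The fibering genus and the theorem

**Definition (hyper-Kähler manifold).** A hyper-Kähler manifold is a simply connected compact Kähler manifold $X$ such that $H^0(X,\Omega_X^2)$ is spanned by an everywhere nondegenerate holomorphic $2$-form. Here hyper-Kähler manifolds are taken to be projective, of dimension $2n\ge4$.

If $S$ is a projective K3 surface, the Hilbert scheme $S^{[2]}$ of length-$2$ subschemes is an example of dimension $4$. It is birational to the quotient of $S\times S$ by the swap, and its symplectic form pulls back on $S\times S$ to $\mathrm{pr}_1^*\sigma_S+\mathrm{pr}_2^*\sigma_S$.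

**Definition (fibering genus).** A fibration of $X$ into curves is a dominant rational map $\phi:X\dashrightarrow B$ onto a projective variety $B$ with $\dim B=\dim X-1$ and connected general fiber. The fibering genus ${\rm fibgen}(X)$ is the minimal geometric genus of the general fiber of such a fibration.

In the notation of Section 1 this geometric genus is $g$, the genus of $C$.

Here is an example. Let $Y\subset\mathbb P^5$ be a smooth cubic fourfold, $X$ its variety of lines, which is a hyper-Kähler fourfold, and $Y_H$ a hyperplane section. Send a general line $\Delta\subset Y$ to the point $\Delta\cap Y_H$. The fiber over a general $y\in Y_H$ is the curve of lines in $Y$ through $y$, a complete intersection of a quadric and a cubic in $\mathbb P^3$, of genus $4$. So ${\rm fibgen}(X)\le4$ for this $X$.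

In dimension $2n\ge6$ there is a lower bound. Let $q$ be the Beauville–Bogomolov form, $H^2(X,\mathbb Q)_{\rm tr}$ the $q$-orthogonal complement of $NS(X)_{\mathbb Q}$, and $b_{2,\rm tr}$ its dimension. If $n\ge3$, $b_{2,\rm tr}\ge5$, and the Mumford–Tate group of the Hodge structure on $H^2(X,\mathbb Q)_{\rm tr}$ is the whole group $SO(H^2(X,\mathbb Q)_{\rm tr},q)$, then ${\rm fibgen}(X)\ge{\rm Inf}\big(n+2,2^{\lfloor(b_{2,\rm tr}-3)/2\rfloor}\big)$.

Claire Voisin, "On fibrations and measures of irrationality of hyper-Kähler manifolds", arXiv:2201.07037 (2022), states two questions as open. Are there hyper-Kähler fourfolds with ${\rm fibgen}=3$? Are there hyper-Kähler sixfolds with ${\rm fibgen}=5$? The answers are yes and no, respectively.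

**Theorem.** Let $X$ be a projective hyper-Kähler manifold of dimension $2n\ge4$ with a fibration into curves whose general fiber has geometric genus $g$.

* (A) $g\ge n$, and the general fiber is not hyperelliptic. If $n=2$ then $g\ge3$; if $n=3$ then $g\ge5$.
* (B) For the K3 surfaces $S$ of Section 7, which are general among K3 surfaces with an elliptic fibration having a section and a $2$-torsion section, ${\rm fibgen}(S^{[2]})=3$.
* (C) If $n=3$, then $g\ge6$.

There is no hypothesis on $b_{2,\rm tr}$ or on the Mumford–Tate group, and neither the cubic fourfold example nor the lower bound just quoted is used. In particular $3$ is the minimum of ${\rm fibgen}$ over all hyper-Kähler fourfolds, and every hyper-Kähler sixfold has ${\rm fibgen}\ge6$.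

## 3. No even-degree forms on $B$, and the vanishing of traces

**Definition (trace).** Let $h:D\to P$ be a morphism of smooth projective varieties of the same dimension and $\omega\in H^0(D,\Omega_D^p)$. The pushforward current $h_*[\omega]$ has bidegree $(p,0)$ and is $\bar\partial$-closed, hence it is a holomorphic $p$-form on $P$, denoted ${\rm Tr}\,\omega$.

Over the open set where $h$ is finite étale, ${\rm Tr}\,\omega$ is the sum of $\omega$ over the local branches. For instance, on a hyperelliptic curve $y^2=h(z)$ over $\mathbb P^1_z$ the form $dz/y$ has trace $dz/y-dz/y=0$, as it must, since $\mathbb P^1$ has no nonzero holomorphic $1$-form. We use the same mechanism: traces vanish because their target carries no forms.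

We use two standard facts: $H^0(X,\Omega_X^{2k})=\mathbb C\,\sigma^k$ for $0\le k\le n$ (Beauville), and the birational invariance of spaces of holomorphic forms on smooth projective varieties. Together they give $H^0(\widetilde X,\Omega^{2k}_{\widetilde X})=\mathbb C\sigma^k$.

**Lemma 1.** (a) $H^0(B,\Omega_B^{2k})=0$ for $k\ge1$.
(b) Let $P^\circ\to B^\circ$ be smooth and projective with fibers isomorphic to $\mathbb P^m$ ($m\ge0$), and let $P\supset P^\circ$ be a smooth projective compactification with a morphism to $B$ extending $P^\circ\to B^\circ$. Then $H^0(P,\Omega_P^{2k})=0$ for $k\ge1$.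

**Proof of (a).** We may assume $1\le k\le n$. Let $\beta\in H^0(B,\Omega_B^{2k})$; then $f^*\beta=c\,\sigma^k$ for some constant $c$. At a general point take $0\ne u\in T_C$. Since $f^*\beta$ is a pullback from $B$,
$$0=u\lrcorner f^*\beta=ck\,(u\lrcorner\sigma)\wedge\sigma^{k-1}.$$
At a general point $\sigma^n$ is a volume form, so $0\ne u\lrcorner\sigma^n=n\,(u\lrcorner\sigma)\wedge\sigma^{n-1}$, and therefore $(u\lrcorner\sigma)\wedge\sigma^{k-1}\ne0$. So $c=0$ and $f^*\beta=0$. As $f$ is a submersion at a general point, $\beta=0$.

**Proof of (b).** Let $F\cong\mathbb P^m$ be the fiber over $b\in B^\circ$. From $0\to T^*_{B,b}\otimes\mathcal O_F\to\Omega_P|_F\to\Omega_F\to0$, the bundle $\Omega_P^j|_F$ is filtered with graded pieces $\Lambda^iT^*_{B,b}\otimes\Omega_F^{j-i}$. Since $H^0(F,\Omega_F^q)=0$ for $q>0$, we get $H^0(\Omega^j_P|_F)=\Lambda^jT^*_{B,b}$. So a $2k$-form on $P$ is, over $B^\circ$, the pullback of a holomorphic form $\beta_0$ on $B^\circ$. Let $D\subset P$ be the intersection of $m$ general very ample divisors. It is smooth and generically finite over $B$, of some degree $N>0$. Restrict the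 form to $D$ and take the trace to $B$. The result is a holomorphic form on $B$ which equals $N\beta_0$ on a dense open set. It is zero by (a), so $\beta_0=0$; the original form vanishes over $B^\circ$, hence everywhere. $\square$

The irreducibility of $X$ really enters. Let $S,S'$ be projective K3 surfaces, with an elliptic fibration $S\to\mathbb P^1$. The product $S\times S'$ has the symplectic form $\sigma_S+\sigma_{S'}$, and $S\times S'\to B=\mathbb P^1\times S'$ is a fibration into elliptic curves. Here $H^0(B,\Omega^2_B)\ne0$. The product is not hyper-Kähler, since it has two independent $2$-forms.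

**Trace principle.** Let $P^\circ\to B^\circ$ be smooth and projective with fibers isomorphic to $\mathbb P^m$. Let $D$ be an irreducible reduced variety with a generically finite dominant morphism $D\to P^\circ$ and a morphism $D\to X^\circ$ over $B^\circ$. Then at every point of $P^\circ$ with a neighborhood over which $D\to P^\circ$ is finite étale, the sum over the branches of the pullbacks of $\sigma^k$ vanishes, for every $k\ge1$.

**Proof.** First, $P$ as in Lemma 1(b) exists. Since $B^\circ$ is quasi-projective and $P^\circ\to B^\circ$ is projective, $P^\circ$ embeds as a closed subvariety of $\mathbb P^M\times B^\circ$ for some $M$. Take its closure in $\mathbb P^M\times B$ and resolve singularities without changing the smooth open set $P^\circ$. Next, choose a projective compactification of $D$, take the closure of the graph of $D\to P\times\widetilde X$, and resolve: this gives a smooth projective model $D'$ of $D$ mapping to both $P$ and $\widetilde X$. The trace to $P$ of the pullback of $\sigma^k$ to $D'$ is a holomorphic $2k$-form on $P$, so it is zero by Lemma 1(b). On a dense open subset of $P^\circ$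 it is the sum over the branches of $D$. On an open set over which $D\to P^\circ$ is finite étale, that sum is itself holomorphic and vanishes on a dense open subset, hence it vanishes. $\square$

With $P=B$ (the case $m=0$) and $D\subset\widetilde X$ a general very ample divisor, irreducible by Bertini, the principle applied to $D\cap X^\circ$ is exactly (1).

## 4. Pencils on the fibers, and nilpotent $2$-forms

We start with a case by hand. Let $n=2$ and suppose that the general $C$ is hyperelliptic, of genus $\ge2$. The quotients of the fibers by the hyperelliptic involution form a $\mathbb P^1$-bundle $P^\circ$ over $B^\circ$ (this is justified in the next proof), and $X^\circ\to P^\circ$ has degree $2$. At a general point let $s_1,s_2$ be the pullbacks of $\sigma$ by the two branches. The trace principle gives $s_1+s_2=0$ for $k=1$ and $s_1^2+s_2^2=0$ for $k=2$. Hence $2s_1^2=0$. But $s_1$ is $\sigma$ at a general point of a fourfold, where $\sigma^2\ne0$: a contradiction. The general statement is the same argument with $k$ branches.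

**Lemma 2.** Let $2\le k\le n$. It is impossible that, for general $b$, there is exactly one line bundle $A_b$ on $C$ with $\deg A_b=k$ and $h^0(A_b)\ge2$, and that moreover $h^0(A_b)=2$ and $A_b$ is base point free. In particular, for $n\ge2$ and $g\ge2$ the general fiber is not hyperelliptic. For $n\ge3$ and $g\ge5$ it is not trigonal.

**Proof.** Suppose this happens.

**Step 1: the pencils form a $\mathbb P^1$-bundle.** Let $P^\circ\subset{\rm Sym}^k(X^\circ/B^\circ)$ be the set of divisors $d$ with $h^0(d)\ge2$. It is closed by semicontinuity; give it the reduced structure. Set-theoretically its fiber over $b$ is $|A_b|$. After shrinking $B^\circ$, the map $P^\circ\to B^\circ$ is flat, and since $P^\circ$ is reduced and the characteristic is $0$, its fibers are reduced. So they are the smooth curves $|A_b|\cong\mathbb P^1\subset{\rm Sym}^kC$, and $P^\circ\to B^\circ$ is smooth and projective. In particular $P^\circ$ is smooth and irreducible, of dimension $2n$.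

**Step 2: the incidence variety is $X^\circ$ up to birational equivalence.** Let $D=\{(x,d):x\in d\}\subset X^\circ\times_{B^\circ}P^\circ$ with reduced structure. As $A_b$ is base point free with $h^0=2$, each $x$ lies in exactly one $d$. So $D\to X^\circ$ is proper with one-point fibers, that is, finite and bijective. Hence $D$ is irreducible, as $X^\circ$ is, and $D\to X^\circ$ is birational, because the characteristic is $0$. A general member of $|A_b|$ is reduced, so $D\to P^\circ$ has degree $k$.

**Step 3: the traces make $\sigma$ nilpotent.** At a general point of $P^\circ$ let $s_1,\dots,s_k\in\Lambda^2T^*_P$ be the pullbacks of $\sigma$ through the branches. Since $\dim P^\circ=2n=\dim X$ and $D\to X^\circ$ is birational, $s_i$ is identified with $\sigma_{x_i}$ by an isomorphism of tangent spaces. The trace principle gives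
$$\sum_{i=1}^k s_i^j=0\qquad\text{for all } j\ge1 .$$
Even forms generate a commutative $\mathbb Q$-algebra, so Newton's identities apply: all elementary symmetric functions of $s_1,\dots,s_k$ vanish. Thus $\prod_l(T-s_l)=T^k$, and $T=s_i$ gives $s_i^k=0$. So $\sigma^k=0$ at a general point of $X$. This contradicts $k\le n$.

**Step 4: the two special cases.** The set of $b\in B^\circ$ for which $C$ carries a line bundle of degree $k$ with $h^0\ge2$ is the image of a closed subset of ${\rm Sym}^k(X^\circ/B^\circ)$, which is proper over $B^\circ$. So it is closed, and the property holds for all $b\in B^\circ$ or fails for general $b$.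

A hyperelliptic curve of genus $\ge2$ has exactly one line bundle of degree $2$ with $h^0\ge2$; it has $h^0=2$ and is base point free. This is the case $k=2\le n$.

Now let $n\ge3$ and $g\ge5$. The general fiber is not hyperelliptic; suppose it is trigonal. Let $A$ be a line bundle of degree $3$ with $h^0(A)\ge2$. By Clifford's theorem $h^0(A)-1\le 3/2$, so $h^0(A)=2$. It is base point free: removing a base point would give degree at most $2$ with $h^0\ge2$, impossible on a nonhyperelliptic curve of positive genus. It is unique. Indeed, if $A\not\cong A'$ are two of them, they define a map $C\to\mathbb P^1\times\mathbb P^1$, whose degree onto its image divides $3$. If this degree were $3$, both projections of the image to $\mathbb P^1$ would be birational. Then both maps $C\to\mathbb P^1$ would agree up to an automorphism of $\mathbb P^1$ and $A\cong A'$. So the map is birational onto a curve of type $(3,3)$, of arithmetic genus $4$, and $g\le4$: contradiction. The first part with $k=3\le n$ excludes this case. $\square$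

## 5. Contraction with $T_C$ and the Kodaira–Spencer map

Fix a general $b$ and put $V=H^0(C,K_C)$. The sequence
$$0\to T_C\to T_{\widetilde X}|_C\to T_{B,b}\otimes\mathcal O_C\to0 \tag{2}$$
gives the Kodaira–Spencer map $KS:T_{B,b}\to H^1(C,T_C)$. Since $T_C$ has rank $1$, $\sigma$ vanishes on $T_C\wedge T_C$, so we also get
$$\nu:T_{B,b}\to V,\qquad\nu(v)=\sigma(\tilde v,\cdot)|_{T_C}\quad(\tilde v\text{ any local lift of }v).$$
Two lifts differ by a section of $T_C$, which pairs to zero with $T_C$; so $\nu(v)$ is a well-defined global section of $K_C$. Put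
$$W={\rm Im}\,\nu\subset V,\qquad r=\dim W,\qquad K=\ker\nu,\qquad\dim K=2n-1-r .$$

Pointwise linear algebra gives little. At a general $x\in C$ the form $\sigma_x$ is nondegenerate and $\sigma(T_{C,x},T_{C,x})=0$, so some $\nu(v)$ is nonzero at $x$. Thus $r\ge1$ and $g\ge1$, and this is where the pointwise argument stops: in the product $S\times S'\to\mathbb P^1\times S'$ of Section 3, at a point over a smooth elliptic fiber, $\nu$ kills $T_{S'}$ and is nonzero on $T_{\mathbb P^1}$. So $r=1$ although $n=2$. There $K=T_{S',s'}$, and $\sigma$ induces on $K$ the form $\sigma_{S'}\ne0$; also $KS$ vanishes on $K$, because the elliptic curve does not move with $s'\in S'$. For hyper-Kähler $X$ the traces will show that $\sigma$ is zero on $K$ and $KS$ is injective on $K$.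

**Lemma 3 (symmetry).** $KS(v)\nu(w)=KS(w)\nu(v)$ in $H^1(\mathcal O_C)$ for all $v,w\in T_{B,b}$. Hence for $v\in K$ the class $KS(v)$ annihilates $W\cdot V\subset H^0(2K_C)=H^1(T_C)^*$.

**Proof.** On an open cover of $C$ choose lifts $v^\alpha,w^\alpha$ in $T_{\widetilde X}|_C$. Then $\chi^{\alpha\beta}=v^\alpha-v^\beta$ and $\psi^{\alpha\beta}=w^\alpha-w^\beta$ are sections of $T_C$ representing $KS(v)$ and $KS(w)$, up to a common sign. Write $v^\alpha=v^\beta+\chi^{\alpha\beta}$ first and then $w^\alpha=w^\beta+\psi^{\alpha\beta}$:
$$\sigma(v^\alpha,w^\alpha)-\sigma(v^\beta,w^\beta)=\sigma(\chi^{\alpha\beta},w^\alpha)+\sigma(v^\beta,\psi^{\alpha\beta})=-\nu(w)(\chi^{\alpha\beta})+\nu(v)(\psi^{\alpha\beta}).$$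
The left side is a coboundary, which is the first claim. If $v\in K$, then $KS(v)\nu(w)=KS(w)\nu(v)=0$ for all $w$, so $KS(v)\cdot W=0$ in $H^1(\mathcal O_C)$. Hence $\langle KS(v),\omega\eta\rangle=\langle KS(v)\,\omega,\eta\rangle=0$ for $\omega\in W$, $\eta\in V$. $\square$

**Lemma 4 (isotropy).** $r\ge n$. So $g\ge r\ge n\ge2$.

**Proof.** For $v,w\in K$ the function $\sigma(\tilde v,\tilde w)$ does not depend on the local lifts, because $\nu(v)=\nu(w)=0$. So it is a global function on $C$, a constant $\kappa$. Evaluate (1) with $k=1$ on $(v,w)$: since $\lambda_iv$ and $\lambda_iw$ are lifts at $x_i$, this reads $N\kappa=0$. So $\kappa=0$. At a general $x\in C$, the preimage of $K$ in $T_x\widetilde X$ has dimension $\dim K+1$, and $\sigma_x$ vanishes on it: on $T_{C,x}$ against any lift because $\nu=0$ on $K$, and on pairs of lifts because $\kappa=0$. An isotropic subspace of a symplectic space of dimension $2n$ has dimension at most $n$, so $\dim K+1\le n$, that is, $2n-1-r\le n-1$. Finally $g=\dim V\ge\dim W=r$. $\square$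

**Lemma 5 (injectivity).** $K\cap\ker KS=0$.

**Proof.** Let $v\in K$ with $KS(v)=0$.

**Step 1: a constant to be killed.** By (2), $v$ lifts to a global $\hat v\in H^0(C,T_{\widetilde X}|_C)$. For $w\in T_{B,b}$ the function $\sigma(\hat v,\tilde w)$ is independent of the local lift $\tilde w$, because $\nu(v)=0$. So it is a constant $\mu(w)$ on $C$. We want $\mu=0$. Here $w$ is arbitrary, and we use a multisection to which $\hat v$ is tangent: zeros of canonical forms.

**Step 2: the multisection.** Let $P^\circ\to B^\circ$ be the projective bundle of pairs $(b',[\eta])$ with $0\ne\eta\in H^0(K_{C_{b'}})$, where $C_{b'}=f^{-1}(b')$, and let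
$$D=\{(x,[\eta]):\eta(x)=0\}\subset X^\circ\times_{B^\circ}P^\circ .$$
As $g\ge2$ (Lemma 4), canonical systems are base point free. So vanishing at $x$ is one nontrivial linear condition on $\eta$, the map $D\to X^\circ$ is a projective bundle, and $D$ is smooth and irreducible. Also $D$ is a relative effective Cartier divisor of degree $2g-2$ on the family of curves $X^\circ\times_{B^\circ}P^\circ\to P^\circ$, so $D\to P^\circ$ is finite flat of degree $2g-2$. Choose $\eta\in V$ with simple zeros $x_1,\dots,x_{2g-2}$, possible since $|K_C|$ is base point free. Then $D\to P^\circ$ is étale over $p=(b,[\eta])$, and the trace principle with $k=1$ applies at $p$.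

**Step 3: $\hat v$ is tangent to it.** View $v$ as a morphism ${\rm Spec}\,\mathbb C[\varepsilon]\to B$. The section $\hat v$ gives a morphism $F:C\times{\rm Spec}\,\mathbb C[\varepsilon]\to\widetilde X$ over $v$, extending the inclusion of $C$, with derivative $\hat v$. It identifies $C\times{\rm Spec}\,\mathbb C[\varepsilon]$ with the pullback of the family $f$ by $v$: the induced map is between flat families over ${\rm Spec}\,\mathbb C[\varepsilon]$ and is an isomorphism on the closed fiber. Since $f_*K_{X^\circ/B^\circ}$ is a vector bundle whose formation commutes with base change, the constant section $\eta$ defines a morphism ${\rm Spec}\,\mathbb C[\varepsilon]\to P^\circ$, that is, a tangent vector $\xi\in T_pP^\circ$ over $v$. The constant section $\eta$ vanishes on the arc $F(x_i,\cdot)$. So this arc together with $\xi$ is a tangent vector to $D$ at $(x_i,p)$ lifting $\xi$. By étaleness it is the lift of $\xi$ on the $i$-th branch. Its image in $T_{x_i}\widetilde X$ is $\hat v(x_i)$.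

**Step 4: the trace.** Given $w\in T_{B,b}$, take $\xi'\in T_pP^\circ$ over $w$. Its lift on the $i$-th branch maps to some $\tilde w_i\in T_{x_i}\widetilde X$ lifting $w$. The trace principle, evaluated on $(\xi,\xi')$, gives
$$0=\sum_{i=1}^{2g-2}\sigma(\hat v(x_i),\tilde w_i)=(2g-2)\,\mu(w).$$
So $\mu=0$. Every vector of $T_x\widetilde X$ with $x\in C$ is a lift of some $w\in T_{B,b}$, so $\hat v(x)\in\ker\sigma_x$ for all $x\in C$. At a general $x$ the form is nondegenerate, so $\hat v(x)=0$, and $v=df(\hat v(x))=0$. $\square$

## 6. Quadrics through the canonical curve, and the proof of (A)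

By Lemma 5, $KS$ embeds $K$ in $H^1(T_C)$; by Lemma 3 the image lies in the annihilator of $W\cdot V$. Hence
$$2n-1-r=\dim K\le\dim H^0(2K_C)/(W\cdot V).\tag{3}$$
Assume $g\ge3$. By Lemma 2, $C$ is not hyperelliptic, so ${\rm Sym}^2V\to H^0(2K_C)$ is onto (M. Noether's theorem). Let $I_2$ be its kernel, the space of quadrics containing the canonical curve $C\subset\mathbb P(V^*)$, where $\mathbb P(V^*)$ is the space of lines in $V^*$. Put $c=g-r=\dim V/W$, and let
$$\ell=\mathbb P((V/W)^*)\subset\mathbb P(V^*)$$
be the common zero locus of the linear forms in $W$, of dimension $c-1$ (empty if $c=0$). Now ${\rm Sym}^2V/(W\cdot V)={\rm Sym}^2(V/W)$, of dimension $c(c+1)/2$, is the space of quadratic forms on $\ell$. Let $I_2|_\ell$ be the image of $I_2$ in it. Then $H^0(2K_C)/(W\cdot V)={\rm Sym}^2(V/W)/(I_2|_\ell)$, and (3) becomes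
$$2n-1-r\ \le\ \frac{c(c+1)}2-\dim(I_2|_\ell).\tag{4}$$

**Proof of (A).** By Lemma 4, $g\ge n\ge2$, and by Lemma 2 the general fiber is not hyperelliptic.

Let $n=2$. As $g\ge2$ and genus $2$ curves are hyperelliptic, $g\ge3$.

Let $n=3$. Then $g\ge r\ge3$ and (4) applies. If $r\ge5$, then $g\ge5$. If $r=4$, then (4) gives $1\le c(c+1)/2$, so $c\ge1$ and $g=r+c\ge5$. If $r=3$, then (4) gives $2\le c(c+1)/2$, so $c\ge2$ and $g\ge5$. $\square$

## 7. An elliptic K3 surface with a $2$-torsion section, and the proof of (B)

**The surface.** Let $a\in H^0(\mathcal O_{\mathbb P^1}(4))$ and $b\in H^0(\mathcal O_{\mathbb P^1}(8))$ be general (here $b$ is this section, not a point of $B$), and let $S$ be the minimal resolution of the Weierstrass surface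
$$y^2=x\,(x^2+a(t)x+b(t)).$$
The zero section is at infinity, and $x=y=0$ is a $2$-torsion section. The discriminant is $16\,b^2(a^2-4b)$, of degree $24$. For general $a,b$ the sections $b$ and $a^2-4b$ have simple zeros. Their zeros are also distinct from each other, since a common zero would be a common zero of $a$ and $b$.

The Weierstrass surface can be singular only at singular points of fibers, that is, where $y=0$ and the cubic in $x$ has a multiple root.

* Over a zero of $a^2-4b$ the double root is $x=-a/2\ne0$. With $\delta=a^2-4b$ as local coordinate on $\mathbb P^1$, the equation is $y^2=x\big((x+a/2)^2-\delta/4\big)$. The derivative of $x\big((x+a/2)^2-\delta/4\big)$ with respect to $\delta$ at the point is $-x/4\ne0$. So the surface is smooth there.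
* Over a zero of $b$ the double root is $x=0$, and $a\ne0$. With $b$ as local coordinate, the quadratic part of the equation at the point is $y^2=ax^2+bx$, with $a$ evaluated at the zero. It is nondegenerate, so this is an $A_1$ point.

A Weierstrass surface over $\mathbb P^1$ with coefficients of these degrees, and with only rational double points, has as minimal resolution a K3 surface. So $S$ is a projective K3 surface, and $S^{[2]}$ is a projective hyper-Kähler fourfold.

**The fibration.** Fix an affine coordinate $t$ on $\mathbb P^1$, so that $x$ is a rational function on $S$. The map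
$$\Psi:S\times S\dashrightarrow(\mathbb P^1)^3,\qquad\Psi=(t_1,t_2,u),\quad u=x_1/x_2,$$
is dominant, since $t_1,x_1,t_2,x_2$ are algebraically independent. It is equivariant for the swap and the involution $j:(t_1,t_2,u)\mapsto(t_2,t_1,u^{-1})$, so it induces $\phi:S^{[2]}\dashrightarrow(\mathbb P^1)^3/j$. As $j$ moves a general point $z$, the swap exchanges the fibers of $\Psi$ over $z$ and $j(z)$, and the general fiber of $\phi$ is birational to the general fiber of $\Psi$.

**The genus.** Put $x=x_2$, so $x_1=ux$, and $a_i=a(t_i)$, $b_i=b(t_i)$. The function field of $S\times S$ over $\mathbb C(t_1,t_2,u)$ is that of the curve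
$$y_1^2=f_1:=ux\,(u^2x^2+a_1ux+b_1),\qquad y_2^2=f_2:=x\,(x^2+a_2x+b_2).$$
Fix a general $(t_1,t_2,u)$. The roots of the second quadratic factor are two distinct nonzero numbers, since $b_2\ne0$ and $a_2^2\ne4b_2$. Those of the first are the roots of $X^2+a_1X+b_1$ divided by $u$, again distinct and nonzero, and different from the previous two for general $u$. So we have four distinct nonzero roots, and none of $f_1$, $f_2$, $f_1f_2$ is a square in $\mathbb C(x)$: each has a simple zero at some root. The same holds over an algebraic closure of $\mathbb C(t_1,t_2,u)$, so the general fiber is connected. The general fiber is therefore birational to an irreducible $(\mathbb Z/2)^2$-cover of $\mathbb P^1_x$. It is branched exactly over $0$, $\infty$ and the four roots, with inertia of order $2$ at each of these six points. Indeed, over $0$ the orders of $f_1,f_2,f_1f_2$ are $1,1,2$, over $\infty$ they are $-3,-3,-6$, and over each root exactly one of $f_1,f_2$ has odd order. Hence over each branch point there are two points, of ramification index $2$, and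
$$2g-2=4\cdot(-2)+6\cdot2=4,\qquad g=3 .$$
So ${\rm fibgen}(S^{[2]})\le3$, and with (A), ${\rm fibgen}(S^{[2]})=3$. $\square$

**Remark (the maps of Section 5 here).** With $\sigma=dt_1\wedge dx_1/y_1+dt_2\wedge dx_2/y_2$ and local coordinates $(t_1,t_2,u,x)$, we have $dx_1=u\,dx+x\,du$ and $dx_2=dx$. Contracting, $\nu(\partial_{t_1})=u\,dx/y_1$, $\nu(\partial_{t_2})=dx/y_2$, and $\nu(\partial_u)=0$, since $\sigma(\partial_u,\partial_x)=0$. So $r=2=n$, $K$ is spanned by $\partial_u$, $c=1$, and (4) reads $1\le1-\dim(I_2|_\ell)$. It is an equality, because $C$ is a plane quartic and $I_2=0$.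

## 8. Genus $5$ on a sixfold: where the count stops

Let $n=3$. By (A), $g\ge5$. **Suppose $g=5$.** Now (4) leaves exactly three cases: since $3\le r\le5$ and $c=5-r$,

* $r=5$: $0\le0$;
* $r=4$: $1\le1-\dim(I_2|_\ell)$;
* $r=3$: $2\le3-\dim(I_2|_\ell)$.

None of them contradicts itself, so dimension counting alone does not exclude genus $5$. But in each case the inequality leaves almost no room, and so it locates $W$. That is the first half of the argument. The second half shows that this position of $W$ forces $\sigma$ along $C$ to be a constant form plus a form of rank $\leq 2$. Identity (1) for $k=1,2$ then finishes.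

By Lemma 2, $C$ is neither hyperelliptic nor trigonal. By Petri's theorem the homogeneous ideal of the canonical curve $C\subset\mathbb P^4=\mathbb P(V^*)$ is generated by $I_2$, with $\dim I_2=15-12=3$. So $C$ is scheme-theoretically the complete intersection of three quadrics $Q_1,Q_2,Q_3$. As they cut out codimension $3$, they form a regular sequence in the polynomial ring ${\rm Sym}\,V$, in any order. Put $e=5-r\in\{0,1,2\}$. Then $\dim K=e$ and $c=e$.

**Step 1: locating $W$.** *We have $W=H^0(K_C(-Z))$ for an effective divisor $Z$ on $C$ of degree $e$, and $L:=K_C(-Z)$ is generated by $W$.*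

* Case $e=0$: $W=V$ and $Z=0$.
* Case $e=1$: $\ell$ is a point and $1\le1-\dim(I_2|_\ell)$. So all quadrics of $I_2$ vanish at $\ell$, that is, $\ell=p\in C$. Put $Z=p$; $W$ is the space of all linear forms vanishing at $p$.
* Case $e=2$: $\ell$ is a line and $\dim(I_2|_\ell)\le1$. As $\ell\not\subset C$, we have $I_2|_\ell\ne0$, so $\dim(I_2|_\ell)=1$. Hence the scheme $Z:=\ell\cap C$ is the zero scheme on $\ell$ of one nonzero quadratic form, of length $2$. The forms in $W$ vanish on $\ell\supset Z$, so $W\subset H^0(K_C(-Z))$. Both have dimension $3$, because $K_C$ is very ample and so $h^0(K_C(-Z))=5-2$.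

In each case the base scheme of $W$ on $C$ is the scheme $\ell\cap C=Z$, so the sections in $W$ generate $K_C(-Z)=L$.

## 9. The form $s$ on the kernel bundle is constant

**Step 2: a section $s$ measuring $\sigma$.** By Step 1, $\nu$ induces a surjection $T_{B,b}\otimes\mathcal O_C\to L$. Let $\mathcal N$ be its kernel, a vector bundle of rank $4$ whose fibers $\mathcal N_x\subset T_{B,b}$ are hyperplanes. If $v$ is a local section of $\mathcal N$, then $\nu(v)=0$ in $L\subset K_C$, so the lifts of $v$ pair to zero with $T_C$. Therefore, for local sections $v,w$ of $\mathcal N$, the function $s(v,w):=\sigma(\tilde v,\tilde w)$ is independent of the lifts, and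
$$s\in H^0(C,\Lambda^2\mathcal N^*).$$

**Claim.** $s=\theta|_{\mathcal N}$ for some constant $\theta\in\Lambda^2T^*_{B,b}$.

**Reduction.** Choose a splitting $T_{B,b}=K\oplus W$. Then $\mathcal N=(K\otimes\mathcal O_C)\oplus M$ with
$$0\to M\to W\otimes\mathcal O_C\to L\to0,\qquad{\rm rk}\,M=4-e,\quad\det M=L^{-1},\tag{5}$$
$$\Lambda^2\mathcal N^*=(\Lambda^2K^*\otimes\mathcal O_C)\oplus(K^*\otimes M^*)\oplus\Lambda^2M^*.$$
Correspondingly $\Lambda^2T^*_{B,b}=\Lambda^2K^*\oplus(K^*\otimes W^*)\oplus\Lambda^2W^*$, and restriction to $\mathcal N$ respects the summands. On the first summand it is onto, as $H^0(\mathcal O_C)=\mathbb C$. So it suffices to show that $W^*\to H^0(M^*)$ and $\Lambda^2W^*\to H^0(\Lambda^2M^*)$ are onto.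

**Step 2(i): $W^*\to H^0(M^*)$ is onto.** Dualize (5) to $0\to L^{-1}\to W^*\otimes\mathcal O_C\to M^*\to0$. The cokernel of $W^*\to H^0(M^*)$ is $\ker\big(H^1(L^{-1})\to W^*\otimes H^1(\mathcal O_C)\big)$, which by Serre duality is dual to
$${\rm coker}\big(W\otimes V\to H^0(2K_C-Z)\big).$$
The subspace $W\cdot V\subset{\rm Sym}^2V$ is the kernel of ${\rm Sym}^2V\to{\rm Sym}^2(V/W)$, so it has dimension $15-\frac{e(e+1)}2$, that is, $15,14,12$ for $e=0,1,2$. It meets $I_2$ in $\ker(I_2\to I_2|_\ell)$, of dimension $3,3,2$ by Step 1. So the image of $W\otimes V$ in $H^0(2K_C)$ has dimension $12,11,10$. On the other side, $2K_C-Z$ has degree $16-e>8$, so $h^0(2K_C-Z)=(16-e)-4=12-e$. The dimensions agree and the cokernel vanishes.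

**Step 2(ii): $\Lambda^2W^*\to H^0(\Lambda^2M^*)$ is onto.** First, it is injective. Let $\theta\in\Lambda^2W^*$ vanish on $M_x=\ker({\rm ev}_x)$ for all $x$, where ${\rm ev}_x\in W^*$ is evaluation in $L_x\cong\mathbb C$. A $2$-form vanishing on the hyperplane $\ker({\rm ev}_x)$ is divisible by ${\rm ev}_x$, so ${\rm ev}_x\wedge\theta=0$. The ${\rm ev}_x$ span $W^*$, because no nonzero element of $W$ vanishes at all $x$. So $W^*\wedge\theta=0$. Since $\dim W\ge3$, this forces $\theta=0$: if $\theta$ had a nonzero coefficient on $e_1\wedge e_2$ in some basis, then $e_3\wedge\theta$ would have a nonzero coefficient on $e_1\wedge e_2\wedge e_3$. It remains to prove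
$$h^0(\Lambda^2M^*)\le\dim\Lambda^2W^*.$$

**Case $e=2$.** ${\rm rk}\,M=2$, so $\Lambda^2M^*=\det M^*=L$ and $h^0(L)=3=\dim\Lambda^2W^*$.

**Case $e=1$.** ${\rm rk}\,M=3$, so $\Lambda^2M^*\cong M\otimes\det M^*=M\otimes L$. Tensor (5) with $L$ and use $H^0(L)=W$:
$$H^0(M\otimes L)=\ker\big(W\otimes W\to H^0(L^2)\big)=\Lambda^2W\oplus({\rm Sym}^2W\cap I_2),$$
since $H^0(L^2)\subset H^0(2K_C)$. An element of ${\rm Sym}^2W$ is a quadratic form in linear forms vanishing at $p$, so it is singular at $p$. But $C$ is smooth at $p$, of codimension $3$, and cut out scheme-theoretically by $Q_1,Q_2,Q_3$. So the differentials of the $Q_i$ at $p$ are independent and no nonzero element of $I_2$ is singular at $p$. Hence ${\rm Sym}^2W\cap I_2=0$ and $h^0(\Lambda^2M^*)=6=\dim\Lambda^2W^*$.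

**Case $e=0$.** $W=V$, $L=K_C$, ${\rm rk}\,M=4$, so $\Lambda^2M^*\cong\Lambda^2M\otimes\det M^*=\Lambda^2M\otimes K_C$. From (5) we get the exact sequence
$$0\to\Lambda^2M\to\Lambda^2V\otimes\mathcal O_C\to M\otimes K_C\to0,\qquad v\wedge v'\mapsto v\otimes v'(x)-v'\otimes v(x).$$
(Exactness is fiberwise: if $v_0(x)\ne0$, then $\Lambda^2V=\Lambda^2M_x\oplus(M_x\wedge v_0)$ and $m\wedge v_0\mapsto m\otimes v_0(x)$.) Tensor with $K_C$, take sections, and use $M\subset V\otimes\mathcal O_C$:
$$H^0(\Lambda^2M\otimes K_C)=\ker\big(\Lambda^2V\otimes V\to V\otimes H^0(2K_C)\big),\qquad(v\wedge v')\otimes v''\mapsto v\otimes v'v''-v'\otimes vv''.$$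
This map is the Koszul differential $\delta:\Lambda^2V\otimes V\to V\otimes{\rm Sym}^2V$ followed by ${\rm Sym}^2V\to H^0(2K_C)$. Let $\alpha$ be in the kernel. Then $\delta\alpha\in V\otimes I_2$, say $\delta\alpha=\sum_il_i\otimes Q_i$ with $l_i\in V$. The next Koszul map is multiplication $V\otimes{\rm Sym}^2V\to{\rm Sym}^3V$ and kills $\delta\alpha$, so $\sum_il_iQ_i=0$. Since the $Q_i$ form a regular sequence in any order, $Q_1$ is a nonzerodivisor modulo $(Q_2,Q_3)$. So $l_1\in(Q_2,Q_3)$, and $l_1=0$ because $l_1$ has degree $1$. Likewise $l_2=l_3=0$. Thus $\delta\alpha=0$. The Koszul complex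
$$\Lambda^3V\to\Lambda^2V\otimes V\to V\otimes{\rm Sym}^2V$$
is exact in the middle, so $\alpha$ lies in the image of $\Lambda^3V$. Hence $h^0(\Lambda^2M^*)\le10=\dim\Lambda^2V^*$.

This proves the claim in all three cases.

## 10. Rank-two forms plus a constant, and the proof of (C)

**Step 3: along $C$, $\sigma$ is constant up to rank $2$.** For $x\in C$ put
$$\tau_x=\sigma_x-f^*\theta\in\Lambda^2T^*_{\widetilde X,x}.$$
It vanishes on the preimage of $\mathcal N_x$ in $T_x\widetilde X$. Indeed, on pairs of lifts of vectors of $\mathcal N_x$ we have $\sigma_x=s=\theta|_{\mathcal N}$, and vectors of $T_{C,x}$ are orthogonal to this preimage for both $\sigma_x$ and $f^*\theta$. The preimage is a hyperplane, so $\tau_x=\alpha\wedge\beta$ for some covectors $\alpha,\beta$, and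
$$\tau_x^2=0\qquad\text{for all }x\in C.$$

**Step 4: the traces for $k=1$ and $k=2$ give $\theta^2=0$.** With $x_i,\lambda_i$ as in (1), put $t_i=\lambda_i^*\tau_{x_i}$. Since $df\circ\lambda_i=\mathrm{id}$, we have $t_i=\lambda_i^*\sigma_{x_i}-\theta$. Then $t_i^2=0$. Identity (1) for $k=1$ reads $\sum_i(t_i+\theta)=0$, so
$$\sum_it_i=-N\theta .$$
For $k=2$ it reads
$$0=\sum_i(t_i+\theta)^2=2\,\theta\wedge\sum_it_i+N\theta^2=-2N\theta^2+N\theta^2=-N\theta^2 .$$
So $\theta^2=0$.

**Step 5: contradiction.** For every $x\in C$,
$$\sigma_x^3=(\tau_x+f^*\theta)^3=\tau_x^3+3\,\tau_x^2\wedge f^*\theta+3\,\tau_x\wedge f^*\theta^2+f^*\theta^3=0,$$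
because $\tau_x^2=0$ and $\theta^2=0$. But $\dim X=6$, and $\sigma$ is nondegenerate at a general point of $C$, where $\sigma_x^3\ne0$. This contradiction shows $g\ne5$. With $g\ge5$ from (A), we get $g\ge6$, which is (C). $\square$
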